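
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{question}{Question}
\numberwithin{equation}{section}

\title{Uniform bounds for the cohomology of\\ one-dimensional modules of a Borel subgroup}


\begin{abstract}
Let $B$ be a Borel subgroup of a connected reductive group over an algebraically
closed field of prime characteristic, and let $\mu$ be a character of a maximal torus of $B$.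
We show that, for $m\ge1$, $\dim H^m(B,\mu)$ is bounded by a constant depending only on $m$, and not on the
characteristic, the group or $\mu$. The main point is that $H^m(B,\mu)\neq 0$ forces $-\mu$
to be a non-negative integral combination of at most $m$ simple roots; a count of
monomials, uniform in $p$, then gives an explicit constant. The bound $m$ on the number of
simple roots is optimal; when it is attained the cohomology group has dimension at most one;
and the constants must grow at least exponentially in $m$.
\end{abstract}

\section{The question and the answer}\label{sec:intro}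

Let $p$ be a prime, $k$ an algebraically closed field of characteristic $p$, and $G$ a simple
simply-connected algebraic group over $k$, defined and split over $\mathbb F_p$. Fix a
split maximal torus $T$ and a Borel subgroup $B$ with $T\subset B\subset G$. A character
$\mu\in X(T)$ is also regarded as the one-dimensional rational $B$-module $k_\mu$ on which $T$
acts by $\mu$ and the unipotent radical of $B$ acts trivially, and $H^m(B,\mu)$ denotes the
rational cohomology group $H^m(B,k_\mu)$.

Every finite-dimensional $B$-module $M$ has a filtration with one-dimensional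
quotients $k_\mu$. A bound $\dim H^m(B,\mu)\le C$ valid for all $\mu$ therefore gives
$\dim H^m(B,M)\le C\dim M$, a bound that is linear in $\dim M$; and if $M$ is a
$G$-module, then $H^m(G,M)\cong H^m(B,M)$, so it also bounds the cohomology of $G$.
In low degrees very small constants suffice: it is known that
$\dim H^2(B,\mu)\le 1$ for all $\mu$, and that $\dim H^3(B,\mu)\le 2$ for all $\mu$ if $p>h$,
where $h$ is the Coxeter number of $G$. The following question is posed in~\cite{BBDNPPW}.

\begin{question}[Linear boundedness for Borel subgroups]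
For each $m\ge1$, is there a constant $C(m)$, depending only on $m$, such that
$\dim H^m(B,\mu)\le C(m)$ for all $p$, $k$, $G$, $B$ as above and all $\mu\in X(T)$?
\end{question}

There are three things to be uniform in: the weight, the prime and the rank. The group $SL_2$
shows what happens with the first two. There the unipotent radical of $B$ is the additive group
$\mathbb G_a$; with a suitable choice of the simple root $\alpha$, the group $H^m(B,-c\alpha)$ is
the part of weight $c\alpha$ of $H^m(\mathbb G_a,k)$. For $p$ odd, $H^\bullet(\mathbb G_a,k)$ has a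
basis of monomials in classes $x_0,x_1,\dots$ of degree~$1$ (each used at most once) and
$y_1,y_2,\dots$ of degree~$2$, where $x_j$ and $y_j$ have weight $p^j\alpha$. So
$\dim H^m(B,-c\alpha)$ counts certain ways of writing $c$ as a sum of at most $m$ powers of $p$,
each labeled $x$ or $y$. In degree $3$ the monomials $x_1y_2$ and $x_2y_1$ have the
same weight, and no other monomial of degree $3$ has this weight, so dimension $2$ does occur.
But a sum of at most $m$ powers of $p$
determines its terms up to a number of choices bounded in terms of $m$, and the dimension stays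
bounded. This suggests a positive answer, unless the number of roots, which
grows with the rank, interferes. The support theorem below shows that it does not.

\begin{theorem}\label{thm:bound}
For every $m\ge1$, every prime $p$, every algebraically closed field $k$ of characteristic $p$,
every connected reductive group $G$ over $k$ with maximal torus $T$ and Borel subgroup $B\supset T$,
and every $\mu\in X(T)$,
\[
\dim H^m(B,\mu)\;\le\; C(m):=\sum_{s=1}^{m}(4m^2)^s\,s!\,.
\]
\end{theorem}

In particular the answer to the question is yes, with no restriction on $p$. To state the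
support theorem, choose the positive roots so that $B$ corresponds to the \emph{negative} ones,
let $\Delta$ be the set of simple roots, and put $\mathbb N=\{0,1,2,\dots\}$. For
$\nu=\sum_{\alpha\in\Delta}c_\alpha\alpha\in\mathbb Z\Delta$ let
\[
\operatorname{supp}\nu=\{\alpha\in\Delta: c_\alpha\ne0\},\qquad
\operatorname{ht}\nu=\sum_{\alpha\in\Delta} c_\alpha .
\]

\begin{theorem}[Support theorem]\label{thm:support}
Let $G$ be connected reductive, $m\ge0$ and $\nu\in X(T)$. If $H^m(B,-\nu)\neq0$, then
$\nu\in\mathbb N\Delta$ and $|\operatorname{supp}\nu|\le m$.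
\end{theorem}

\paragraph{Why two ingredients are needed.}
The proof of Theorem~\ref{thm:support} replaces $H^m(B,-\nu)$ by the cohomology in degree $m-1$ of
a module whose weights are $-(\nu-t\alpha)$ for a simple root $\alpha$ and certain $t\ge1$; each
such step removes at most one simple root from the support. The number of weights of that
module is not bounded, so this alone does not bound dimensions (Remark~\ref{rem:both}). On the
other hand, a filtration of $B$ by root subgroups bounds $\dim H^m(B,-\nu)$ by a number of monomials
as in the $SL_2$ case, but that number can grow with the rank (Remark~\ref{rem:both} again).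
Together the two work: once $|\operatorname{supp}\nu|\le m$, only the at most $2m^2$ positive
roots supported on $\operatorname{supp}\nu$ can enter the monomials.

Section~\ref{sec:facts} recalls standard facts, Section~\ref{sec:support} proves the
support theorem and Section~\ref{sec:count} the bound. Section~\ref{sec:extremal} treats the
extremal case $|\operatorname{supp}\nu|=m$, Section~\ref{sec:lower} shows that the support bound
is optimal and gives a lower bound for the constants, and Section~\ref{sec:modules} passes from
characters to modules.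

\section{Conventions and standard facts}\label{sec:facts}

From now on $G$ is connected reductive over $k$, with root system $\Phi$ and Weyl group $W$;
$\alpha^\vee$ is the coroot of $\alpha$.
As above, $B\supset T$ corresponds to the negative roots. Write $\Phi^+$ for the positive roots,
$U$ for the unipotent radical of $B$, and $U_{-\beta}\cong\mathbb G_a$ ($\beta\in\Phi^+$) for the
root subgroups of $U$. Weights of $B$ are usually written $-\nu$. All modules are rational.
We use the following standard facts, with references to Jantzen's book~\cite{J}.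

\begin{itemize}
\item[(F1)] \emph{Composition factors.} Every finite-dimensional $B$-module $M$ has a filtration
whose quotients are one-dimensional, given by its weights with multiplicity. By
the long exact sequence, $\dim H^n(B,M)\le\sum_{\mu}\dim M_\mu\cdot\dim H^n(B,\mu)$.

\item[(F2)] \emph{Lyndon--Hochschild--Serre} \cite[I.6.6, I.6.7]{J}. For a closed normal subgroup
$N$ of $H$ and an $H$-module $M$ there is a spectral sequence
$H^a(H/N,H^b(N,M))\Rightarrow H^{a+b}(H,M)$. The action on $H^b(N,M)$ is induced by
conjugation on $N$ and the action on $M$. We recall also that $H^a(T,M)=0$ for $a>0$, while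
$H^0(T,M)$ is the zero weight space of $M$.

\item[(F3)] \emph{Induction to a parabolic} \cite[I.4.5]{J}. For a parabolic subgroup $P\supset B$
and a $B$-module $M$ there is a spectral sequence
$H^a(P,R^b\mathrm{ind}_B^P M)\Rightarrow H^{a+b}(B,M)$.

\item[(F4)] \emph{Minimal parabolics} \cite[II.5.2]{J}. Let $\alpha\in\Delta$, let $P_\alpha\supset B$ be the
corresponding minimal parabolic, and let $\lambda\in X(T)$. If $\langle\lambda,\alpha^\vee\rangle=-1$,
then $R^b\mathrm{ind}_B^{P_\alpha}\lambda=0$ for all $b$. If
$\langle\lambda,\alpha^\vee\rangle\le-2$, then $R^b\mathrm{ind}_B^{P_\alpha}\lambda=0$ for $b\neq1$, and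
$R^1\mathrm{ind}_B^{P_\alpha}\lambda$ has the weights $\lambda+t\alpha$ with
$1\le t\le-\langle\lambda,\alpha^\vee\rangle-1$, each with multiplicity one.

\item[(F5)] \emph{Restriction to $B$} \cite[II.4.7]{J}. If $P\supset B$ is parabolic (possibly $P=G$)
and $M$ is a $P$-module, then $H^a(P,M)\cong H^a(B,M)$.

\item[(F6)] \emph{The additive group} \cite[I.4.27]{J}; see also Cline, Parshall, Scott and
van der Kallen. Let $T$ act on $\mathbb G_a$ so that the coordinate function has weight $\beta$. Then
\[
H^\bullet(\mathbb G_a,k)=
\begin{cases}
S(x_0,x_1,x_2,\dots), & p=2,\\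
\Lambda(x_0,x_1,x_2,\dots)\otimes S(y_1,y_2,\dots), & p\text{ odd},
\end{cases}
\]
where $S$ and $\Lambda$ denote symmetric and exterior algebras, $\deg x_j=1$, $\deg y_j=2$, and both
$x_j$ and $y_j$ have weight $p^j\beta$.
\end{itemize}

The prime enters (F6) but not the list of weights in (F4). The structure of
$R^1\mathrm{ind}_B^{P_\alpha}\lambda$ as a module does depend on $p$, but we never use it, and the count
based on (F6) will be uniform in $p$; this is why no condition such as $p>h$ will appear.

\paragraph{Weights of the cohomology.} Let $\nu\in X(T)$ and apply (F2) to $U\trianglelefteq B$ with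
$B/U\cong T$. Since $U$ acts trivially on $k_{-\nu}$,
\begin{equation}\label{eq:weightspace}
H^m(B,-\nu)\cong\bigl(H^m(U,k)\otimes k_{-\nu}\bigr)^T\cong H^m(U,k)_\nu .
\end{equation}
Now $H^\bullet(U,k)$ is the cohomology of the Hochschild complex, whose term of degree $m$ is
$k[U]^{\otimes m}$. Multiplication gives a $T$-equivariant isomorphism of varieties
$\prod_{\beta\in\Phi^+}U_{-\beta}\cong U$, and the coordinate on $U_{-\beta}$ has weight $\beta$. So
$k[U]$ is a polynomial ring on generators of weights $\beta\in\Phi^+$, all weights of the complex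
lie in $\mathbb N\Delta$, and
\begin{equation}\label{eq:positive}
H^m(B,-\nu)\neq0\ \Longrightarrow\ \nu\in\mathbb N\Delta .
\end{equation}

\section{The support theorem}\label{sec:support}

We want to lower the cohomological degree by one while changing the weight in the direction of a
single simple root. Inducing to a minimal parabolic does this.

\begin{lemma}\label{lem:reduction}
Let $\nu\in X(T)$, $\alpha\in\Delta$ and $e=\langle\nu,\alpha^\vee\rangle$.
\begin{enumerate}
\item[\textup{(i)}] If $e=1$, then $H^n(B,-\nu)=0$ for all $n\ge0$.
\item[\textup{(ii)}] If $e\ge2$ and $n\ge1$, then $H^n(B,-\nu)\cong H^{n-1}(B,V)$ with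
$V=R^1\mathrm{ind}_B^{P_\alpha}(-\nu)$. The $B$-module $V$ has composition factors $-(\nu-t\alpha)$, $1\le t\le e-1$,
each once. Hence
\begin{equation}\label{eq:reduction}
\dim H^n(B,-\nu)\le\sum_{t=1}^{e-1}\dim H^{n-1}\bigl(B,-(\nu-t\alpha)\bigr).
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
We have $\langle-\nu,\alpha^\vee\rangle=-e$. If $e=1$, all $R^b\mathrm{ind}_B^{P_\alpha}(-\nu)$ vanish by (F4),
so the spectral sequence (F3) is zero. If $e\ge2$, then by (F4) only the row $b=1$ of the
spectral sequence is nonzero, so $H^n(B,-\nu)\cong H^{n-1}(P_\alpha,V)$, which is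
$H^{n-1}(B,V)$ by (F5). The weights of $V$ are $-\nu+t\alpha$ with $1\le t\le e-1$, and
\eqref{eq:reduction} follows from (F1).
\end{proof}

The lemma needs a simple root with $e\ge1$. Positivity of the coefficients provides one.

\begin{lemma}\label{lem:positive}
If $0\ne\nu\in\mathbb N\Delta$, there is $\alpha\in\operatorname{supp}\nu$ with
$\langle\nu,\alpha^\vee\rangle\ge1$.
\end{lemma}

\begin{proof}
Let $(\cdot,\cdot)$ be a $W$-invariant positive definite form on $\mathbb R\Phi$ and
$\nu=\sum c_\alpha\alpha$. Then $0<(\nu,\nu)=\sum_\alpha c_\alpha(\alpha,\nu)$ with all $c_\alpha\ge0$, so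
$(\alpha,\nu)>0$ for some $\alpha$ with $c_\alpha>0$. For this $\alpha$ the integer
$\langle\nu,\alpha^\vee\rangle=2(\nu,\alpha)/(\alpha,\alpha)$ is positive.
\end{proof}

Without $\nu\in\mathbb N\Delta$ this fails: for $\nu=-\alpha$ in type $A_1$ the only
pairing is $-2$.

\begin{example}[Degree one]\label{ex:one}
Suppose $H^1(B,-\nu)\neq0$ and $\nu\ne0$. By \eqref{eq:positive} and Lemma~\ref{lem:positive} there
is $\alpha\in\operatorname{supp}\nu$ with $e=\langle\nu,\alpha^\vee\rangle\ge1$, and $e\ge2$ by
Lemma~\ref{lem:reduction}(i). By \eqref{eq:reduction}, $H^0(B,-(\nu-t\alpha))\neq0$ for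
some $t\geq 1$. But $H^0(B,\lambda)\ne0$ only for $\lambda=0$. So $\nu=t\alpha$: in degree one, only
multiples of a single simple root occur, whatever the rank.
\end{example}

\begin{example}[Degree two in $SL_3$]\label{ex:two}
Let $\nu=2\alpha_1+\alpha_2$. Then $\langle\nu,\alpha_1^\vee\rangle=4-1=3$, and
$H^2(B,-\nu)\cong H^1(B,V)$ with $V$ having the two weights $-(\alpha_1+\alpha_2)$ and $-\alpha_2$. Since
$\langle\alpha_1+\alpha_2,\alpha_1^\vee\rangle=1$, the first factor has no cohomology in any degree, so
$H^1(B,V)\cong H^1(B,-\alpha_2)$. Here $\langle\alpha_2,\alpha_2^\vee\rangle=2$, and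
Lemma~\ref{lem:reduction} gives $H^1(B,-\alpha_2)\cong H^0(B,k)=k$. Thus
$\dim H^2(B,-(2\alpha_1+\alpha_2))=1$ for every $p$: two steps, in each of which one simple root is
removed from the support.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:support}]
That $\nu\in\mathbb N\Delta$ is \eqref{eq:positive}. We prove $|\operatorname{supp}\nu|\le m$ by
induction on $m$. If $m=0$, then $H^0(B,-\nu)\ne0$ forces $\nu=0$.

Let $m\ge1$; we may assume $\nu\neq0$. Choose $\alpha\in\operatorname{supp}\nu$ with
$e=\langle\nu,\alpha^\vee\rangle\ge1$ by Lemma~\ref{lem:positive}. Since $H^m(B,-\nu)\ne0$,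
Lemma~\ref{lem:reduction}(i) excludes $e=1$. So $e\ge2$, and by \eqref{eq:reduction} there is
$t\in\{1,\dots,e-1\}$ with $H^{m-1}(B,-(\nu-t\alpha))\neq0$. By induction
$|\operatorname{supp}(\nu-t\alpha)|\le m-1$. As $\nu$ and $\nu-t\alpha$ differ only in the
coefficient of $\alpha$,
\[
\operatorname{supp}\nu\subset\operatorname{supp}(\nu-t\alpha)\cup\{\alpha\},
\]
so $|\operatorname{supp}\nu|\le m$.
\end{proof}

\section{Counting monomials}\label{sec:count}

For $SL_2$ the dimension of $H^m(B,-\nu)$ is the number of monomials of degree $m$ and weight $\nu$.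
In general it is at most such a number, with one set of variables for each positive root.

\begin{lemma}\label{lem:monomials}
For $m\ge0$ and $\nu\in X(T)$, $\dim H^m(B,-\nu)$ is at most the dimension of the part of degree
$m$ and weight $\nu$ of $\bigotimes_{\beta\in\Phi^+}H^\bullet(U_{-\beta},k)$.
\end{lemma}

\begin{proof}
Write $\Phi^+=\{\beta_1,\dots,\beta_N\}$ with non-decreasing heights and put
$U_i=\prod_{j>i}U_{-\beta_j}$ for $0\le i\le N$. By the Chevalley commutator formula a commutator of
elements of $U_{-\gamma}$ and $U_{-\beta_j}$ with $\gamma\in\Phi^+$ is a product of elements of root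
subgroups $U_{-\delta}$ with $\delta=a\gamma+b\beta_j$, $a,b\ge1$. Here $\operatorname{ht}\delta>\operatorname{ht}\beta_j$,
so $\delta$ has an index larger than $j$. Therefore each $U_i$ is a closed subgroup normal in $U$,
hence in $B$, since $T$ normalizes every root subgroup. For $i\ge1$ the quotient
$N_i=U_{i-1}/U_i$ is $T$-equivariantly isomorphic to $U_{-\beta_i}$ and is central in $U/U_i$.

Put $Q_i=B/U_i$. Then $Q_0=T$, $Q_N=B$ and $Q_i/N_i=Q_{i-1}$. For $\lambda\in X(T)$ the group $N_i$
acts trivially on $\lambda$, so $H^b(N_i,\lambda)=H^b(N_i,k)\otimes\lambda$. Since $U/U_i$ centralizes $N_i$,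
it acts trivially on $H^b(N_i,k)$; so $H^b(N_i,k)$ is, as a $Q_{i-1}$-module, a direct sum of
characters $\sigma$ inflated from $T$. Rational cohomology commutes with direct sums, and (F2) gives
\[
\dim H^n(Q_i,\lambda)\le\sum_{b,\sigma}\dim H^b(N_i,k)_\sigma\cdot\dim H^{n-b}(Q_{i-1},\lambda+\sigma),
\]
where $0\le b\le n$ and $\sigma$ runs over the weights of $H^b(N_i,k)$.
Starting from $H^m(Q_N,-\nu)$ and iterating for $i=N,\dots,1$, we obtain
\[
\dim H^m(B,-\nu)\le\sum\Bigl(\,\prod_{i=1}^N\dim H^{b_i}(N_i,k)_{\sigma_i}\Bigr)
\dim H^{\,m-\sum b_i}\Bigl(T,-\nu+\sum\sigma_i\Bigr),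
\]
summed over all $b_1,\dots,b_N\ge0$ with $\sum b_i\le m$ and all $\sigma_1,\dots,\sigma_N$. The last
factor is $1$ if $\sum b_i=m$ and $\sum\sigma_i=\nu$, and $0$ otherwise. What remains is the asserted
dimension.
\end{proof}

For $\beta\in\Phi^+$ write $x_j^{(\beta)},y_j^{(\beta)}$ for the classes $x_j,y_j$ of (F6) in
$H^\bullet(U_{-\beta},k)$.

\begin{remark}[Neither half suffices alone]\label{rem:both}
(a) Let $G=SL_{n+1}$, $n\ge2$, and $\nu=\alpha_1+\dots+\alpha_n$. For $1\le i\le n-1$ put
$\beta=\alpha_1+\dots+\alpha_i$ and $\beta'=\alpha_{i+1}+\dots+\alpha_n$. The resulting $n-1$ monomials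
$x_0^{(\beta)}x_0^{(\beta')}$ all have degree $2$ and weight $\nu$. So the bound
in Lemma~\ref{lem:monomials} grows with the rank, although here $H^\bullet(B,-\nu)=0$ because
$\langle\nu,\alpha_1^\vee\rangle=1$.

(b) Let $G=SL_2$ and $\nu=c\alpha$, $c\ge1$, so $e=2c$. By \eqref{eq:weightspace} and (F6),
$H^1(B,-c'\alpha)$ is one-dimensional if $c'$ is a power $p^j$ with $j\ge0$, and zero otherwise. So
for $n=2$ the right side of \eqref{eq:reduction}, where $c-t$ runs from $c-1$ down to $-(c-1)$, is the
number of $j\ge0$ with $p^j\le c-1$. This is unbounded in $c$, while $\dim H^2(B,-c\alpha)\le1$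
by the known result quoted in Section~\ref{sec:intro}.
\end{remark}

We now count monomials of given weight. What has to be controlled is the choice of the exponents $j$, uniformly in
$p$ and $\nu$. For two summands, if $p^i+p^j=c$ with $i\le j$, then $c/2\le p^j\le c$, which
leaves at most two values of $j$. The general argument takes the largest summand first.

\begin{lemma}\label{lem:count}
Let $\Psi\subset\Phi^+$ have $R$ elements, let $s\ge1$ and $\nu\in\mathbb N\Delta$. The number of multisets of
$s$ triples $(\beta,\varepsilon,j)$ with $\beta\in\Psi$, $\varepsilon\in\{x,y\}$, $j\in\mathbb N$ and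
$\sum p^j\beta=\nu$ is at most
\[
(2R)^s\prod_{i=1}^s\bigl(1+\lfloor\log_2i\rfloor\bigr)\le(2R)^s\,s!\,.
\]
\end{lemma}

\begin{proof}
List each multiset as a sequence $(\beta_r,\varepsilon_r,j_r)$, $1\le r\le s$, such that the numbers
$\operatorname{ht}(\beta_r)p^{j_r}$ are non-increasing in $r$. A sequence determines its multiset, so it
suffices to count such sequences. Suppose the first $r-1$ triples are given. There are $i=s-r+1$
triples left, and by taking heights in $\sum p^j\beta=\nu$ we see that the numbers
$\operatorname{ht}(\beta_q)p^{j_q}$, $q\ge r$, are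
positive integers with the known sum
$N_r=\operatorname{ht}\nu-\sum_{q<r}\operatorname{ht}(\beta_q)p^{j_q}$. The one with $q=r$ is the largest of them,
so
\[
\frac{N_r}{i}\le\operatorname{ht}(\beta_r)\,p^{j_r}\le N_r .
\]
For each of the $2R$ choices of $(\beta_r,\varepsilon_r)$, the power $p^{j_r}$ thus lies in an interval
$[a,ia]$ with $a>0$, so $j_r$ lies in an interval of length $\log_pi$. This leaves at most
$1+\lfloor\log_pi\rfloor\le1+\lfloor\log_2i\rfloor$ values. Multiplying over $r=1,\dots,s$, that is, over
$i=s,\dots,1$, gives the first bound. Since $i\le2^{i-1}$, we have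
$1+\lfloor\log_2i\rfloor\le i$, which gives the second.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
Suppose $H^m(B,\mu)\neq0$ and put $\nu=-\mu$. By Theorem~\ref{thm:support}, $\nu\in\mathbb N\Delta$ and
$J=\operatorname{supp}\nu$ has at most $m$ elements.

By Lemma~\ref{lem:monomials} and (F6), $\dim H^m(B,\mu)$ is at most the number of monomials of degree
$m$ and weight $\nu$ in the variables $x_j^{(\beta)},y_j^{(\beta)}$, $\beta\in\Phi^+$. A monomial with
$s$ factors is a multiset of $s$ triples $(\beta,\varepsilon,j)$ with $\sum p^j\beta=\nu$. As every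
variable has degree $1$ or $2$ and $m\ge1$, we have $1\le s\le m$. (We ignore the
restrictions that (F6) places on the $x$'s and $y$'s, such as the absence of $y$'s for $p=2$; this only enlarges the count.)

All $\beta$ are non-negative combinations of simple roots, so nothing cancels in $\sum p^j\beta=\nu$,
and every $\beta$ that occurs lies in $\Phi_J^+=\Phi^+\cap\mathbb NJ$. This is the set of positive roots of a
root system $\Phi_J$ of rank $|J|\le m$. An irreducible root system of rank $r$ has at most $2r^2$
positive roots: types $A_r$, $B_r$, $C_r$, $D_r$ have $r(r+1)/2$, $r^2$, $r^2$, $r(r-1)$, all at most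
$r^2$, and $G_2,F_4,E_6,E_7,E_8$ have
\[
6\le8,\quad 24\le32,\quad 36\le72,\quad 63\le98,\quad 120\le128 .
\]
If $\Phi_J$ has components of ranks $r_1,r_2,\dots$, then
$|\Phi_J^+|\le2\sum r_i^2\le2(\sum r_i)^2\le2m^2$. Lemma~\ref{lem:count} with $\Psi=\Phi_J^+$,
$R\le2m^2$, applied for $s=1,\dots,m$, gives
\[
\dim H^m(B,\mu)\le\sum_{s=1}^m(4m^2)^s\,s!\,. \qedhere
\]
\end{proof}

\section{The extremal case: multiplicity one}\label{sec:extremal}

When $|\operatorname{supp}\nu|=m$, each step of the reduction must remove a simple root
completely. Then at most one term on the right of \eqref{eq:reduction} is nonzero, and this gives more.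

\begin{theorem}\label{thm:extremal}
Let $\nu=\sum c_\alpha\alpha\in\mathbb N\Delta$ with $|\operatorname{supp}\nu|=m$. Then
$\dim H^m(B,-\nu)\le1$. If this group is nonzero, then
\begin{enumerate}
\item[\textup{(a)}] every $\alpha\in\operatorname{supp}\nu$ with $\langle\nu,\alpha^\vee\rangle>0$ satisfies
$c_\alpha>\sum_{\beta\in\Delta\setminus\{\alpha\}}|\langle\beta,\alpha^\vee\rangle|\,c_\beta$;
\item[\textup{(b)}] $\operatorname{supp}\nu$ can be enumerated $\alpha_1,\dots,\alpha_m$ such that, with
$c_i=c_{\alpha_i}$,
\[
c_i>\sum_{l>i}|\langle\alpha_l,\alpha_i^\vee\rangle|\,c_l\qquad\text{for all } i .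
\]
In particular, adjacent simple roots of the support have different coefficients.
\end{enumerate}
\end{theorem}

\begin{proof}
Induct on $m$. For $m=0$ we have $\nu=0$ and $H^0(B,0)=k$, and (a), (b) are empty. Let $m\ge1$ and
$H^m(B,-\nu)\ne0$. Let $\alpha\in\operatorname{supp}\nu$ be any simple root with
$e=\langle\nu,\alpha^\vee\rangle>0$; one exists by Lemma~\ref{lem:positive}. Then $e\ge2$ by
Lemma~\ref{lem:reduction}(i), and \eqref{eq:reduction} holds with $n=m$.

Consider a term with $t\neq c_\alpha$. If $t>c_\alpha$, then $\nu-t\alpha\notin\mathbb N\Delta$; if $t<c_\alpha$, then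
$|\operatorname{supp}(\nu-t\alpha)|=m>m-1$. In both cases
$H^{m-1}(B,-(\nu-t\alpha))=0$ by Theorem~\ref{thm:support}. As the left side of \eqref{eq:reduction} is
nonzero, $t=c_\alpha$ must occur, that is, $c_\alpha\le e-1$, and
\[
1\le\dim H^m(B,-\nu)\le\dim H^{m-1}\bigl(B,-(\nu-c_\alpha\alpha)\bigr)\le1,
\]
the last inequality by induction, since $\nu-c_\alpha\alpha$ has support of size $m-1$.

Off-diagonal Cartan integers are non-positive, so
$e=2c_\alpha-\sum_{\beta\ne\alpha}|\langle\beta,\alpha^\vee\rangle|c_\beta$, and $c_\alpha\le e-1$ is
the inequality in (a). For (b) put $\alpha_1=\alpha$; then (a) is the inequality for $i=1$. The remaining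
ones follow by induction applied to $\nu-c_\alpha\alpha$, whose other coefficients are those of $\nu$ and
whose $H^{m-1}$ is nonzero. If $\alpha_i,\alpha_l$ with $i<l$ are adjacent, then
$|\langle\alpha_l,\alpha_i^\vee\rangle|\ge1$ and hence $c_i>c_l$.
\end{proof}

In Example~\ref{ex:two}, $\alpha_1$ satisfies (a) because $2>1$; the weight $\alpha_1+\alpha_2$ violates (b).

\begin{remark}[The known bound in degree two]\label{rem:low}
The methods above recover the bound $\dim H^2(B,\mu)\le1$ quoted in Section~\ref{sec:intro}. Let
$H^2(B,\mu)\ne0$ and $\nu=-\mu$. Then $\nu\neq0$ by Lemma~\ref{lem:monomials}, since monomials of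
positive degree have nonzero weight. So $|\operatorname{supp}\nu|$ is $1$ or $2$ by
Theorem~\ref{thm:support}, and if it is $2$, Theorem~\ref{thm:extremal} applies. There remains the case
$\nu=c\alpha$ with $\alpha\in\Delta$, in which only variables belonging to $\beta=\alpha$ can occur
in a monomial of weight $\nu$. For $p$ odd, the monomials of degree $2$ are $x_ix_j$ with $i<j$, for which
$c=p^i+p^j$, and $y_j$, for which $c=p^j$. For $p=2$ they are $x_ix_j$ with $i<j$, for which
$c=2^i+2^j$, and $x_i^2$, for which $c=2^{i+1}$. In both cases the expansion of $c$ in base $p$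
determines the monomial, and Lemma~\ref{lem:monomials} gives $\dim H^2(B,\mu)\le1$.
\end{remark}

\section{Optimality of the support bound and growth of the constants}\label{sec:lower}

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[\textup{(i)}] For all $1\le d\le m$ and every $p$ there are a simple simply-connected $G$ and a weight
$\nu$ with $|\operatorname{supp}\nu|=d$ and $H^m(B,-\nu)\neq0$. In particular the bound
$|\operatorname{supp}\nu|\le m$ is optimal.
\item[\textup{(ii)}] If constants $C'(m)$ have the property required in the question, then for all $m\ge1$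
\[
C'(m)\ \ge\ \max_{0\le b\le m/2}\binom{m-b}{b}\ \ge\ \frac{F_{m+1}}{\lfloor m/2\rfloor+1},
\]
where $F_1=F_2=1$ and $F_{n+1}=F_n+F_{n-1}$. This already holds for constants that are only required to work
for $G=SL_2$ and a single odd prime $p$, whichever it is.
\end{enumerate}
\end{theorem}

\begin{proof}
(i) We want $d$ commuting copies of $\mathbb G_a$ whose cohomology survives in $H^\bullet(U,k)$. Let
$G=SL_{2d}$ with $B$ the lower triangular matrices, and let $J=\{\alpha_1,\alpha_3,\dots,\alpha_{2d-1}\}$.
These simple roots are pairwise orthogonal, and $U_J=\prod_{\alpha\in J}U_{-\alpha}\cong\mathbb G_a^d$ is a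
$T$-stable subgroup of $U$. The entries just below the diagonal of a lower triangular unipotent matrix are additive under
multiplication; keeping those in positions $(2,1),(4,3),\dots,(2d,2d-1)$ defines a $T$-equivariant
homomorphism $U\to U_J$, and the composite $U_J\to U\to U_J$ is the identity. Hence inflation to $U$
followed by restriction to $U_J$ is the identity of $H^\bullet(U_J,k)$, so inflation embeds
$H^\bullet(U_J,k)$ $T$-equivariantly in $H^\bullet(U,k)$.

By the K\"unneth formula, $H^\bullet(U_J,k)$ is the tensor product of the algebras in (F6) for the $d$ factors. Take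
the class $x_0$ in the first $d-1$ factors, and in the last one the following class of degree
$n=m-d+1\ge1$: for $p=2$ take $x_0^n$; for $p$ odd take $y_1^{n/2}$ if $n$ is even and
$x_0y_1^{(n-1)/2}$ if $n$ is odd. The product is nonzero of degree $m$, and its weight $\nu$ is a
combination of the roots in $J$ in which every coefficient is positive. So $|\operatorname{supp}\nu|=d$, and
$H^m(B,-\nu)\cong H^m(U,k)_\nu\neq0$ by \eqref{eq:weightspace}.

(ii) Let $G=SL_2$ and $p$ odd, let $0\le b\le m/2$, put $r=m-b\ge b$, and let $\nu=(p+p^2+\dots+p^r)\alpha$. Since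
$x_j$ and $y_j$ have the same weight $p^j\alpha$, we may choose one of them for each $j$ with
$1\le j\le r$: for every $Y\subset\{1,\dots,r\}$ with $|Y|=b$ the monomial
\[
\prod_{j\notin Y}x_j\prod_{j\in Y}y_j
\]
has weight $\nu$ and degree $(r-b)+2b=m$. These monomials are linearly independent in
$H^m(\mathbb G_a,k)$, so $\dim H^m(B,-\nu)\ge\binom rb=\binom{m-b}b$ by \eqref{eq:weightspace}.

For the second inequality put $f(m)=\sum_{b=0}^{\lfloor m/2\rfloor}\binom{m-b}b$ for $m\ge0$. Then
$f(0)=f(1)=1$. With the convention that $\binom ab=0$ for $b<0$ or $b>a\ge0$, the identity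
$\binom{m-b}b=\binom{(m-1)-b}b+\binom{(m-2)-(b-1)}{b-1}$ gives $f(m)=f(m-1)+f(m-2)$ for $m\ge2$. So
$f(m)=F_{m+1}$, and the largest of the $\lfloor m/2\rfloor+1$ summands is at least their average.
\end{proof}

For $m=3$ and $b=1$ the construction gives the two monomials $x_1y_2$, $x_2y_1$ of
Section~\ref{sec:intro}. As $h=2$ for $SL_2$, every odd $p$ satisfies $p>h$ there, so the bound
$\dim H^3(B,\mu)\le2$ quoted for $p>h$ is attained.

By (ii), admissible constants grow at least exponentially in $m$. On the other hand, the constant of
Theorem~\ref{thm:bound} satisfies $C(m)\le m(4m^2)^m\,m!$, so $\log C(m)=O(m\log m)$. We do not determine the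
optimal constants for general $m$.

\section{From characters to modules}\label{sec:modules}

\begin{corollary}\label{cor:modules}
Let $G$ be connected reductive, $m\ge1$, and $C(m)$ as in Theorem~\ref{thm:bound}.
\begin{enumerate}
\item[\textup{(a)}] For every finite-dimensional $B$-module $M$,
\[
\dim H^m(B,M)\le C(m)\sum_{\substack{\nu\in\mathbb N\Delta\\|\operatorname{supp}\nu|\le m}}\dim M_{-\nu}\le C(m)\dim M .
\]
\item[\textup{(b)}] For finite-dimensional $G$-modules $M$ and $N$,
\[
\dim H^m(G,M)\le C(m)\dim M,\qquad \dim\operatorname{Ext}^m_G(N,M)\le C(m)\dim M\dim N .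
\]
\end{enumerate}
These bounds are uniform in $p$, $k$ and the rank of $G$.
\end{corollary}

\begin{proof}
(a) By (F1), $\dim H^m(B,M)\le\sum_\mu\dim M_\mu\cdot\dim H^m(B,\mu)$. By Theorem~\ref{thm:support} only $\mu=-\nu$ with
$\nu\in\mathbb N\Delta$, $|\operatorname{supp}\nu|\le m$ contribute, and by Theorem~\ref{thm:bound} each such
$H^m(B,\mu)$ has dimension at most $C(m)$.

(b) By (F5), $H^m(G,M)\cong H^m(B,M)$, so (a) gives the first bound. The second follows from
the first applied to $N^*\otimes M$, because $\operatorname{Ext}^m_G(N,M)\cong H^m(G,N^*\otimes M)$.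
\end{proof}

\begin{thebibliography}{9}
\bibitem{BBDNPPW} Christopher P. Bendel, Brian D. Boe, Christopher M. Drupieski, Daniel K. Nakano,
Brian J. Parshall, Cornelius Pillen, Caroline B. Wright, \emph{Bounding the dimensions of rational
cohomology groups}, arXiv:1303.2752 (2013).

\bibitem{J} Jantzen, \emph{Representations of Algebraic Groups}, 2nd ed.
\end{thebibliography}

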